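# Monochromatic copies in the coding tree of the generic partial order

## 1. Six types over a two-element chain

Take the partial order on $\{0,1,2\}$ in which $0<1$, $0<2$, and $1,2$ are incomparable. Let its vertices arrive one at a time. When a vertex $v$ arrives, we write down its relation to each earlier vertex $i$: the letter $\mathrm R$ if $i<v$, the letter $\mathrm L$ if $v<i$, the letter $\mathrm X$ if they are incomparable. The vertices $0,1,2$ receive the words
$$c_0=\emptyset,\qquad c_1=\mathrm R,\qquad c_2=\mathrm{RX}.$$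

Now also list the words of vertices that could have arrived. Over the single vertex $0$ there are three: $\mathrm L,\mathrm X,\mathrm R$. Over the chain $0<1$ not all nine words of length two are possible for a new vertex $x$. If $x<0$, then $x<1$, which gives only $\mathrm{LL}$. If $x$ is incomparable to $0$, then $x$ cannot be above $1$, which leaves $\mathrm{XL}$ and $\mathrm{XX}$. If $0<x$, everything is possible: $\mathrm{RL},\mathrm{RX},\mathrm{RR}$. So there are six.

Two comparisons between words of the same length matter. If $u$ has $\mathrm L$ and $v$ has $\mathrm R$ at the same position $i$, then a vertex $x_u$ with word $u$ and a vertex $x_v$ with word $v$ satisfy $x_u<i<x_v$: the relation between them is forced. We write $u\prec v$. If $u_i\le v_i$ at every position, where $\mathrm L<\mathrm X<\mathrm R$, we write $u\trianglelefteq v$; Section 3 shows that this means that $x_u<x_v$ is possible. Among the six words,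
$$\mathrm{LL}\trianglelefteq\mathrm{XL},\quad \mathrm{XL}\trianglelefteq\mathrm{XX}\trianglelefteq\mathrm{RX},\quad \mathrm{XL}\trianglelefteq\mathrm{RL}\trianglelefteq\mathrm{RX},\quad \mathrm{RX}\trianglelefteq\mathrm{RR},$$
together with reflexivity and transitivity, while $\mathrm{XX}$ and $\mathrm{RL}$ are not $\trianglelefteq$-comparable. The forced relations are $\mathrm{LL}\prec\mathrm{RL},\mathrm{RX},\mathrm{RR}$ and $\mathrm{XL}\prec\mathrm{RR}$ and $\mathrm{RL}\prec\mathrm{RR}$.

Next take the smaller order $\mathbf A$: the chain $0<1$. Its tree of words, up to length one, is $\{\emptyset,\mathrm L,\mathrm X,\mathrm R\}$, and the words of its actual vertices, which we mark, are $\emptyset$ and $\mathrm R$. Let us copy this marked tree into the bigger one so that the vertices $0,1$ go to $0,2$, branching letters are kept, all nodes of one level go to one level, and $\trianglelefteq,\prec$ are kept in both directions. Then $\emptyset\mapsto\emptyset$ and $\mathrm R\mapsto\mathrm{RX}$. The node $\mathrm L$ must go to a word of length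 two starting with $\mathrm L$, so $\mathrm L\mapsto\mathrm{LL}$. The node $\mathrm X$ must go to $\mathrm{XL}$ or to $\mathrm{XX}$, and both choices are correct: in the level $\{\mathrm L,\mathrm X,\mathrm R\}$ we have $\mathrm L\trianglelefteq\mathrm X\trianglelefteq\mathrm R$ and only $\mathrm L\prec\mathrm R$. Likewise $\mathrm{LL}\trianglelefteq\mathrm{XL}\trianglelefteq\mathrm{RX}$ with only $\mathrm{LL}\prec\mathrm{RX}$, and $\mathrm{LL}\trianglelefteq\mathrm{XX}\trianglelefteq\mathrm{RX}$ with only $\mathrm{LL}\prec\mathrm{RX}$. So the pair $0<2$ carries exactly two copies of the tree of $\mathbf A$, which differ only in the place of an unmarked node.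

We may therefore color copies by finer data than their vertices, for instance by the second letter of the image of $\mathrm X$; this separates the two copies just found. The general problem is the following. Color all copies of a fixed finite tree of this kind, with finitely many colors, inside the tree of the generic partial order. Can we pass to a copy of the big tree inside itself such that all copies of the small tree that lie in it, in the sense of composition, have one color?

## 2. Coding trees, aged embeddings, and the theorems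

Let $\Sigma=\{\mathrm L,\mathrm X,\mathrm R\}$, ordered by $\mathrm L<_{\mathrm{lex}}\mathrm X<_{\mathrm{lex}}\mathrm R$; we also write $\le$ for $\le_{\mathrm{lex}}$ on letters. Let $\Sigma^*_\ell$ be the set of words $w=(w_0,\dots,w_{\ell-1})$ and $\Sigma^*=\bigcup_\ell\Sigma^*_\ell$. Write $|w|$ for the length, $w|i$ for the initial segment of length $i$, $\sqsubseteq$ for the initial-segment order, $s\wedge t$ for the longest common initial segment, and $s^\frown\sigma$ for $s$ followed by $\sigma$. If neither of $s,t$ is an initial segment of the other, we call them incomparable, and $s<_{\mathrm{lex}}t$ means $s_i<_{\mathrm{lex}}t_i$ at the first $i$ with $s_i\neq t_i$. This gives a linear order $\le_{\mathrm{lex}}$ on each $\Sigma^*_\ell$.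

**Definition 2.1 (level structures).** For $u,v\in\Sigma^*_\ell$:

- $u\trianglelefteq v$ iff $u_i\le_{\mathrm{lex}}v_i$ for all $i<\ell$;
- $u\preceq v$ iff $u=v$, or there is $i<\ell$ with $(u_i,v_i)=(\mathrm L,\mathrm R)$ and $u_j\le_{\mathrm{lex}}v_j$ for all $j<i$.

The level structure of $S\subseteq\Sigma^*_\ell$ is $(S,\preceq,\trianglelefteq,\le_{\mathrm{lex}})$. We write $u\prec v$ for $u\preceq v$ and $u\ne v$. (Lemma 3.1 shows that for the words that matter this is the relation $\prec$ of Section 1.)

**Definition 2.2 (coding trees).** Let $\mathbf B$ be a partial order with vertex set $B=\omega$ or $B=\{0,\dots,n-1\}$, $n\ge1$, and let $\mathbf B|m$ be its restriction to $\{0,\dots,m-1\}$, for $m\le|B|$. A word $w\in\Sigma^*_m$ is a *1-type over* $\mathbf B|m$ if we get a partial order when we add a new vertex $x$ to $\mathbf B|m$ and put $i<x$ if $w_i=\mathrm R$, $x<i$ if $w_i=\mathrm L$, and $x$ incomparable to $i$ if $w_i=\mathrm X$. The *coding node* $c_v\in\Sigma^*_v$ of $v\in B$ is the 1-type of $v$ over $\mathbf B|v$: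 its letter at $i<v$ is $\mathrm R$ if $i<_{\mathbf B}v$, $\mathrm L$ if $v<_{\mathbf B}i$, and $\mathrm X$ otherwise. The *coding tree* $\mathrm{CT}^{\mathbf B}$ is the set of all 1-types over $\mathbf B|m$ for all $m<|B|$, realized or not, ordered by $\sqsubseteq$ and with the coding nodes distinguished. Its level $m$ is $\mathrm{CT}^{\mathbf B}(m)$.

Each level contains exactly one coding node. For the order $\mathbf B$ of Section 1, $\mathrm{CT}^{\mathbf B}$ has levels of sizes $1,3,6$.

Recall that the generic partial order $\mathbf P$ is the unique countable homogeneous partial order (every isomorphism between finite suborders extends to an automorphism) into which every countable partial order embeds. We fix $\mathbf P$ with vertex set $\omega$, in any enumeration, and write $\mathrm{CT}=\mathrm{CT}^{\mathbf P}$ and $T_j=\mathrm{CT}(j)$. From now on $c_j$ is the coding node of $\mathbf P$ on level $j$. A finite partial order $\mathbf A$ has vertex set $\{0,\dots,|A|-1\}$.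

**Definition 2.3 (aged embeddings).** For a coding tree $T$, $\mathrm{AEmb}(T,\mathrm{CT})$ is the set of maps $f:T\to\mathrm{CT}$ such that:

1. $f$ is injective, and there is a strictly increasing $\tilde\ell$ with $|f(s)|=\tilde\ell(|s|)$ for all $s\in T$.
2. $f$ preserves $\sqsubseteq$ in both directions, and $f(s\wedge t)=f(s)\wedge f(t)$.
3. For incomparable $s,t\in T$: $s<_{\mathrm{lex}}t$ iff $f(s)<_{\mathrm{lex}}f(t)$.
4. $s$ is a coding node of $T$ iff $f(s)$ is a coding node of $\mathrm{CT}$.
5. For every coding node $c$ of $T$ and every $t\in T$ with $|t|>|c|$: $t_{|c|}=f(t)_{|f(c)|}$.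
6. For each level $m$ of $T$, $f$ restricted to $T(m)$ is an isomorphism from the level structure of $T(m)$ onto the level structure of $f[T(m)]\subseteq\Sigma^*_{\tilde\ell(m)}$.

If the enumeration of $\mathbf P$ starts with the three-vertex order of Section 1, the two copies found there are aged embeddings of $\mathrm{CT}^{\{0<1\}}$. Condition 5 concerns all $t$ above the level of $c$, not only those above $c$: it is why $\mathrm L$ had to go to a word starting with $\mathrm L$.

**Question.** Fix a finite partial order $\mathbf A$. Let $r<\omega$ and let $\gamma:\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\to r$ be a coloring. Is there $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ such that $h\circ\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})=\{h\circ f:f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\}$ is monochromatic?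

This is asked in Martin Balko, David Chodounský, Natasha Dobrinen, Jan Hubička, Matěj Konečný, Lluis Vena, Andy Zucker, "Characterisation of the big Ramsey degrees of the generic partial order", arXiv:2303.10088 (2023). **The answer is yes**, for every finite $\mathbf A$, every $r$, every $\gamma$ and every enumeration of $\mathbf P$. To state what we prove we need some vocabulary.

A map between subsets of levels is *structure preserving* if it preserves and reflects $\trianglelefteq$ and $\prec$. Such a map is injective, since $\trianglelefteq$ is antisymmetric and reflected. We say that $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ *fixes $n$* if $h(t)=t$ for $|t|<n$ and $h(t)\sqsupseteq t|n$ for $|t|\ge n$.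

Let $Y\subseteq T_n$ and $c\in Y$. A *copy* of $Y$ at level $j\ge n$ is a structure preserving $U:Y\to T_j$ with $U(y)\sqsupseteq y$ for all $y\in Y$. It is *coded* if $U(c)=c_j$. The finite set of copies at level $j$ is $\mathrm{Cop}_j$. In Section 1, with $n=1$, $Y=\{\mathrm L,\mathrm X,\mathrm R\}$, $c=\mathrm R$, the maps with values $(\mathrm{LL},\mathrm{XL},\mathrm{RX})$ and $(\mathrm{LL},\mathrm{XX},\mathrm{RX})$ are two coded copies at level $2$.

**Theorem B.** Let $Y\subseteq T_n$, $c\in Y$, and let $\gamma$ be a finite coloring of the coded copies of $Y$. There is $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixing $n$ such that $U\mapsto\gamma(h\circ U)$ is constant on coded copies.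

**Theorem A.** Let $\mathbf A$ be a finite partial order, $\gamma:\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\to r$ and $n<\omega$. There is $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixing $n$ such that for each $s\in T_n$, $\gamma(h\circ f)$ is constant over all $f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})$ with $f(\emptyset)\sqsupseteq s$.

For $n=0$ the only $s$ is $\emptyset$, and Theorem A is the positive answer to the Question.

**Theorem C.** Let $\gamma_i:\mathrm{AEmb}(\mathrm{CT}^{\mathbf A_i},\mathrm{CT})\to r_i$ for $i<\omega$. There is one $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ such that for all $i$ and $s\in T_i$, $\gamma_i(h\circ f)$ is constant over the $f$ with $f(\emptyset)\sqsupseteq s$. In general one cannot get $\gamma_i$ constant on $h\circ\mathrm{AEmb}(\mathrm{CT}^{\mathbf A_i},\mathrm{CT})$ for all $i$ at once.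

Some bookkeeping, used without further mention. We write $hf$ for $h\circ f$. The set $\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ is closed under composition. So are the maps fixing $n$: if $h,h'$ fix $n$ and $|t|\ge n$, then $|h'(t)|\ge n$ and $hh'(t)\sqsupseteq h'(t)|n=t|n$. If $h$ fixes $N\ge n$, it fixes $n$. If $h$ fixes $n$ and $U$ is a (coded) copy, so is $hU$: $h$ is structure preserving on levels by condition 6, $h(U(y))\sqsupseteq U(y)|n=y$, and coding nodes go to coding nodes.

The proof works in ZFC, uses ultrafilters, and uses only one property of $\mathbf P$.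

**Extension property.** *Every 1-type $a$ over $\mathbf P|j$ is realized by some vertex $z\ge j$, i.e. $c_z|j=a$.* Let $\mathbf Q=\mathbf P|j\cup\{x\}$ be the partial order given by $a$, and let $\iota:\mathbf Q\to\mathbf P$ be an embedding. By homogeneity some automorphism $\varphi$ of $\mathbf P$ has $\varphi(\iota(i))=i$ for $i<j$. Then $z=\varphi(\iota(x))$ is different from $0,\dots,j-1$ and has type $a$ over $\mathbf P|j$.

## 3. Allowed letters and events

This section answers a local question: if a level of the tree is extended by one letter, which letters may be appended, and when does the level structure survive?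

**Lemma 3.1.** *Let $u,v$ be 1-types over $\mathbf B|m$. Then $u\prec v$ iff $(u_i,v_i)=(\mathrm L,\mathrm R)$ for some $i$, and in that case $u\trianglelefteq v$.*

*Proof.* If $u\prec v$, such an $i$ exists by definition. Conversely let $(u_i,v_i)=(\mathrm L,\mathrm R)$, with new vertices $x_u,x_v$, so $x_u<i<x_v$. If $u_j=\mathrm R$, then $j<x_u<i$, so $j<i<x_v$ and $v_j=\mathrm R$. If $v_j=\mathrm L$, then $i<x_v<j$, so $x_u<i<j$ and $u_j=\mathrm L$. Hence $u_j\le v_j$ for every $j$: a failure would be a pair $(\mathrm R,\mathrm X)$, $(\mathrm R,\mathrm L)$ or $(\mathrm X,\mathrm L)$, and each is excluded. So $u\trianglelefteq v$, and $u\prec v$. $\square$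

For 1-types over the same $\mathbf B|m$, in particular on $T_m$, this gives:

- (a) $\trianglelefteq$ is a partial order, $\prec$ is irreflexive, and $u\prec v$ implies $u\trianglelefteq v$.
- (b) If $u\trianglelefteq v\prec w$ or $u\prec v\trianglelefteq w$, then $u\prec w$. In the first case $(v_i,w_i)=(\mathrm L,\mathrm R)$ and $u_i\le v_i$ give $u_i=\mathrm L$; in the second $(u_i,v_i)=(\mathrm L,\mathrm R)$ and $v_i\le w_i$ give $w_i=\mathrm R$. In particular $u\prec v$ and $v\trianglelefteq u$ cannot both hold, as they would give $u\prec u$.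
- (c) If $i\le m$, then $u\trianglelefteq v$ implies $u|i\trianglelefteq v|i$, and $u|i\prec v|i$ implies $u\prec v$.
- (d) For one-letter extensions that are again 1-types: $s^\frown\sigma\trianglelefteq t^\frown\tau$ iff $s\trianglelefteq t$ and $\sigma\le\tau$; and $s^\frown\sigma\prec t^\frown\tau$ iff $s\prec t$ or $(\sigma,\tau)=(\mathrm L,\mathrm R)$.

**Definition 3.2 (allowed letters).** Let $t,\kappa$ be on the same level. For $t$ at $\kappa$: $\mathrm R$ is allowed iff $\kappa\trianglelefteq t$; $\mathrm L$ is allowed iff $t\trianglelefteq\kappa$; $\mathrm X$ is allowed iff neither $t\prec\kappa$ nor $\kappa\prec t$.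

**Lemma 3.3.** *For $t\in T_m$: $t^\frown\sigma\in T_{m+1}$ iff $\sigma$ is allowed for $t$ at $c_m$. The same holds in every $\mathrm{CT}^{\mathbf B}$ when $m+1<|B|$.*

*Proof.* Let $x$ be a new vertex of type $t$. Both $\mathbf P|m\cup\{x\}$ and $\mathbf P|(m+1)$ are partial orders, so only triples $\{x,m,i\}$ with $i<m$ can violate transitivity. Let $\sigma=\mathrm R$, i.e. $m<x$. We need that $i<m$ implies $i<x$, and that $x<i$ implies $m<i$. In letters: $(c_m)_i=\mathrm R$ implies $t_i=\mathrm R$, and $t_i=\mathrm L$ implies $(c_m)_i=\mathrm L$. This fails at $i$ exactly when $((c_m)_i,t_i)\in\{(\mathrm R,\mathrm X),(\mathrm R,\mathrm L),(\mathrm X,\mathrm L)\}$, so it says $c_m\trianglelefteq t$. It also excludes $x<i<m$. The case $\sigma=\mathrm L$ is dual. If $\sigma=\mathrm X$, we need that no $i$ has $m<i<x$ and none has $x<i<m$, i.e. neither $c_m\prec t$ nor $t\prec c_m$. The argument uses nothing about $\mathbf P$. $\square$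

All three letters are allowed for $\kappa$ at $\kappa$. If $t\prec\kappa$, only $\mathrm L$ is allowed, since $\kappa\trianglelefteq t$ is impossible by (b). If $\kappa\prec t$, only $\mathrm R$ is allowed.

**Definition 3.4 (labellings and events).** Let $D\subseteq T_k$. A map $\lambda:D\to\Sigma$ is a *labelling* if for all $s,t\in D$ with $s\trianglelefteq t$:

- (E1) $\lambda(s)\le\lambda(t)$;
- (E2) if $\lambda(s)=\mathrm L$ and $\lambda(t)=\mathrm R$, then $s\prec t$.

It is an *event at $\kappa\in T_k$ on $D$* if moreover $\lambda(t)$ is allowed for $t$ at $\kappa$ for all $t\in D$.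

**Example.** Let $k=1$, $D=T_1=\{\mathrm L,\mathrm X,\mathrm R\}$, $\kappa=\mathrm R$. Allowed letters: for the node $\mathrm L$ only $\mathrm L$, for the node $\mathrm X$ the letters $\mathrm L,\mathrm X$, for the node $\mathrm R$ all. Write an event as the triple of its values at $\mathrm L,\mathrm X,\mathrm R$. By (E1) the triple is nondecreasing; $(\mathrm L,\mathrm L,\mathrm R)$ violates (E2), because $\mathrm X\trianglelefteq\mathrm R$ but not $\mathrm X\prec\mathrm R$. So there are exactly four events,
$$(\mathrm L,\mathrm L,\mathrm L),\quad(\mathrm L,\mathrm L,\mathrm X),\quad(\mathrm L,\mathrm X,\mathrm X),\quad(\mathrm L,\mathrm X,\mathrm R).$$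
Exactly one of them has value $\mathrm L$ at $\kappa$ and exactly one has value $\mathrm R$ there. Lemma 3.8 shows that this is general.

**Lemma 3.5.** *If $e$ is an event at $c_m$ on $D\subseteq T_m$, then $t\mapsto t^\frown e(t)$ is a structure preserving map $D\to T_{m+1}$. Conversely, if $t\mapsto t^\frown e(t)$ is a structure preserving map $D\to T_{m+1}$, then $e$ is an event at $c_m$ on $D$.*

*Proof.* Let $e$ be an event. The values lie in $T_{m+1}$ by Lemma 3.3. By (d) and (E1), $s^\frown e(s)\trianglelefteq t^\frown e(t)$ iff $s\trianglelefteq t$; and $s\prec t$ implies $s^\frown e(s)\prec t^\frown e(t)$. If $s^\frown e(s)\prec t^\frown e(t)$ and not already $s\prec t$, then $(e(s),e(t))=(\mathrm L,\mathrm R)$, and allowedness gives $s\trianglelefteq c_m\trianglelefteq t$, so $s\prec t$ by (E2). Conversely, Lemma 3.3 gives allowedness; for $s\trianglelefteq t$, preservation of $\trianglelefteq$ gives (E1); and if the values are $\mathrm L,\mathrm R$, then $s^\frown\mathrm L\prec t^\frown\mathrm R$, so $s\prec t$ by reflection.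 $\square$

The next lemma turns any labelling into an event while changing as little as possible. Its last sentence will be used often.

**Lemma 3.6.** *Let $\lambda$ be a labelling on $D\subseteq T_k$ and $\kappa\in T_k$. Put*

- $\lambda^!(t)=\mathrm R$ *if $\kappa\prec t$, or $\lambda(t)=\mathrm R$ and $\kappa\trianglelefteq t$;*
- $\lambda^!(t)=\mathrm L$ *if $t\prec\kappa$, or $\lambda(t)=\mathrm L$ and $t\trianglelefteq\kappa$;*
- $\lambda^!(t)=\mathrm X$ *otherwise.*

*Then $\lambda^!$ is an event at $\kappa$ on $D$, and $\lambda^!(t)=\lambda(t)$ whenever $\lambda(t)$ is allowed for $t$ at $\kappa$. The letter $\lambda^!(t)$ depends only on $t$, $\lambda(t)$ and $\kappa$.*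

*Proof.* The first two clauses exclude each other: $\kappa\prec t$ excludes $t\trianglelefteq\kappa$ and $t\prec\kappa$ excludes $\kappa\trianglelefteq t$ by (b), and $\lambda(t)$ is not both $\mathrm R$ and $\mathrm L$. The letters are allowed by their clauses. If $\lambda(t)\in\{\mathrm L,\mathrm R\}$ is allowed, the corresponding clause applies. If $\lambda(t)=\mathrm X$ is allowed, neither $\prec$ holds and the value is $\mathrm X$.

(E1): let $s\trianglelefteq t$. If $\lambda^!(s)=\mathrm R$, then $\kappa\prec s\trianglelefteq t$, or $\lambda(s)=\lambda(t)=\mathrm R$ and $\kappa\trianglelefteq s\trianglelefteq t$; so $\lambda^!(t)=\mathrm R$. If $\lambda^!(t)=\mathrm L$, then $s\trianglelefteq t\prec\kappa$, or $\lambda(t)=\lambda(s)=\mathrm L$ and $s\trianglelefteq t\trianglelefteq\kappa$; so $\lambda^!(s)=\mathrm L$. These two implications are (E1).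

(E2): let $s\trianglelefteq t$, $\lambda^!(s)=\mathrm L$, $\lambda^!(t)=\mathrm R$. Then $s\trianglelefteq\kappa\trianglelefteq t$. If $s\prec\kappa$ or $\kappa\prec t$, then $s\prec t$ by (b). Otherwise $\lambda(s)=\mathrm L$, $\lambda(t)=\mathrm R$, and (E2) for $\lambda$ applies. $\square$

**Lemma 3.7.** *Every event $e$ at $\kappa\in T_k$ on $D\subseteq T_k$ extends to an event $\hat e$ at $\kappa$ on $T_k$.*

*Proof.* Let $\hat e(t)=\mathrm L$ iff $t\prec\kappa$ or $t\trianglelefteq d$ for some $d\in D$ with $e(d)=\mathrm L$. Let $\hat e(t)=\mathrm R$ iff $\kappa\prec t$ or $d\trianglelefteq t$ for some $d\in D$ with $e(d)=\mathrm R$. Otherwise let $\hat e(t)=\mathrm X$.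

The two clauses exclude each other. Both $t\prec\kappa$ and $\kappa\prec t$ is impossible. If $d'\trianglelefteq t\trianglelefteq d$ with $e(d')=\mathrm R$, $e(d)=\mathrm L$, then (E1) fails. If $d\trianglelefteq t\prec\kappa$ with $e(d)=\mathrm R$, then $\kappa\trianglelefteq d\trianglelefteq t\prec\kappa$, impossible. Dually $\kappa\prec t\trianglelefteq d\trianglelefteq\kappa$ is impossible.

Allowedness: if $\hat e(t)=\mathrm L$, then $t\prec\kappa$ or $t\trianglelefteq d\trianglelefteq\kappa$; the case $\mathrm R$ is dual; if $\hat e(t)=\mathrm X$, neither $\prec$ holds. Agreement on $D$: this is clear if $e(d)\in\{\mathrm L,\mathrm R\}$. If $e(d)=\mathrm X$, then $d\not\prec\kappa$ and $\kappa\not\prec d$ by allowedness, while $d\trianglelefteq d'$ with $e(d')=\mathrm L$, or $d'\trianglelefteq d$ with $e(d')=\mathrm R$, would contradict (E1); so $\hat e(d)=\mathrm X$.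

(E1): for $s\trianglelefteq t$ the definitions and (b) give that $\hat e(t)=\mathrm L$ implies $\hat e(s)=\mathrm L$, and $\hat e(s)=\mathrm R$ implies $\hat e(t)=\mathrm R$. (E2): let $s\trianglelefteq t$, $\hat e(s)=\mathrm L$, $\hat e(t)=\mathrm R$, so $s\trianglelefteq\kappa\trianglelefteq t$. If $s\prec\kappa$ or $\kappa\prec t$, then $s\prec t$. Otherwise $s\trianglelefteq d$ and $d'\trianglelefteq t$ with $e(d)=\mathrm L$, $e(d')=\mathrm R$. Then $d\trianglelefteq\kappa\trianglelefteq d'$, so $d\prec d'$ by (E2) for $e$, and $s\prec t$ by (b). $\square$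

Let $\mathcal Ev_\kappa$ be the finite set of events at $\kappa\in T_k$ on all of $T_k$, and $\mathcal Ev^\bullet_\kappa=\{e\in\mathcal Ev_\kappa:e(\kappa)=\mathrm X\}$.

**Lemma 3.8.** *(i) There is exactly one $e\in\mathcal Ev_\kappa$ with $e(\kappa)=\mathrm L$, namely $e^\kappa_{\mathrm L}$ with value $\mathrm L$ on $t\trianglelefteq\kappa$, $\mathrm R$ on $\kappa\prec t$, and $\mathrm X$ otherwise. (ii) There is exactly one with $e(\kappa)=\mathrm R$, namely $e^\kappa_{\mathrm R}$ with value $\mathrm R$ on $\kappa\trianglelefteq t$, $\mathrm L$ on $t\prec\kappa$, and $\mathrm X$ otherwise. (iii) For $\sigma\in\{\mathrm L,\mathrm R\}$, changing the value of $e^\kappa_\sigma$ at $\kappa$ to $\mathrm X$ gives an element $e^{\kappa\bullet}_\sigma$ of $\mathcal Ev^\bullet_\kappa$. (iv) The map $e^\kappa_d$ with value $\mathrm L$ on $t\prec\kappa$, $\mathrm R$ on $\kappa\prec t$, and $\mathrm X$ otherwise is in $\mathcal Ev^\bullet_\kappa$.*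

*Proof.* (i) The clauses exclude each other by (b), and the letters are allowed (in the last case $t\not\prec\kappa$, since $t\not\trianglelefteq\kappa$). (E1): if $s\trianglelefteq t\trianglelefteq\kappa$, then $s\trianglelefteq\kappa$; if $\kappa\prec s\trianglelefteq t$, then $\kappa\prec t$. (E2): $s\trianglelefteq\kappa\prec t$ gives $s\prec t$. Uniqueness: let $e(\kappa)=\mathrm L$. If $t\trianglelefteq\kappa$, then $e(t)=\mathrm L$ by (E1). If $\kappa\prec t$, only $\mathrm R$ is allowed. Otherwise $\mathrm L$ is not allowed, and $e(t)=\mathrm R$ would force $\kappa\trianglelefteq t$, hence $\kappa\prec t$ by (E2), a contradiction; so $e(t)=\mathrm X$. (ii) is dual.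

(iii) Take $\sigma=\mathrm L$. The letter $\mathrm X$ is allowed for $\kappa$ at $\kappa$, and (E2) concerns no pair containing $\kappa$ any more. (E1) for such pairs: $s\trianglelefteq\kappa$, $s\neq\kappa$, has value $\mathrm L$; and $\kappa\trianglelefteq t$, $t\ne\kappa$, has $t\not\trianglelefteq\kappa$, hence value $\mathrm X$ or $\mathrm R$. The case $\mathrm R$ is dual. (iv) This is Lemma 3.6 for the constant label $\mathrm X$. $\square$

In the example, $e^\kappa_{\mathrm L}=(\mathrm L,\mathrm L,\mathrm L)$, $e^{\kappa\bullet}_{\mathrm L}=(\mathrm L,\mathrm L,\mathrm X)$, $e^\kappa_{\mathrm R}=(\mathrm L,\mathrm X,\mathrm R)$ and $e^{\kappa\bullet}_{\mathrm R}=e^\kappa_d=(\mathrm L,\mathrm X,\mathrm X)$.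

## 4. Extension maps, hits, and assembling an embedding

**Definition 4.1.** For $j\le k$, $\mathrm{Ext}(j,k)$ is the set of structure preserving $v:T_j\to T_k$ with $v(t)\sqsupseteq t$. Put $\mathcal E_j=\bigsqcup_{k\ge j}\mathrm{Ext}(j,k)$ and $|v|=k$ for $v\in\mathrm{Ext}(j,k)$.

If $v\in\mathcal E_j$ and $w\in\mathcal E_{|v|}$, then $wv\in\mathcal E_j$ and $|wv|=|w|$. If $U$ is a copy at level $j$ and $v\in\mathcal E_j$, then $vU$ is a copy at level $|v|$. If $c_1=\mathrm R$, the four events of the example give, by Lemma 3.5, the four elements of $\mathrm{Ext}(1,2)$.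

**Lemma 4.2.** *If $D\subseteq T_j$ and $v:D\to T_k$ is structure preserving with $v(t)\sqsupseteq t$, then $v$ extends to an element of $\mathrm{Ext}(j,k)$.*

*Proof.* First, for $j\le i\le k$ the map $t\mapsto v(t)|i$ is structure preserving. Indeed $s\trianglelefteq t$ gives $v(s)\trianglelefteq v(t)$, hence $v(s)|i\trianglelefteq v(t)|i$, which upon restriction to $j$ gives back $s\trianglelefteq t$. Also $s\prec t$ gives $v(s)|i\prec v(t)|i$ by (c), which gives $v(s)\prec v(t)$ by (c), which gives back $s\prec t$.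

Now build $V_i\in\mathrm{Ext}(j,i)$ extending $t\mapsto v(t)|i$, starting with $V_j=\mathrm{id}$. Given $V_i$, the map $V_i(t)\mapsto v(t)|(i+1)=V_i(t)^\frown v(t)_i$ on $V_i[D]$ is structure preserving, so $V_i(t)\mapsto v(t)_i$ is an event at $c_i$ on $V_i[D]$ by Lemma 3.5. Extend it to an event on $T_i$ by Lemma 3.7, and let $V_{i+1}$ append its letters; by Lemma 3.5 $V_{i+1}\in\mathrm{Ext}(j,i+1)$. $\square$

**Maps given by labels.** A labelling $\lambda$ on $T_k$ induces, for $i\ge k$, the labelling $t\mapsto\lambda(t|k)$ on $T_i$: for $s\trianglelefteq t$ in $T_i$ we have $s|k\trianglelefteq t|k$, which gives (E1), and $s|k\prec t|k$ implies $s\prec t$, which gives (E2). Let $\lambda^!_i\in\mathrm{Ext}(i,i+1)$ append to each $t\in T_i$ the letter of Lemma 3.6 for this induced labelling at $c_i$. Let $\delta_i\in\mathrm{Ext}(i,i+1)$ be this map for the constant label $\mathrm X$.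

**Hits.** For $a\in T_j$ the extension property gives $z\ge j$ with $c_z|j=a$. Apply Lemma 4.2 to $D=\{a\}$, $a\mapsto c_z$. This yields
$$\eta_{j,a}\in\mathrm{Ext}(j,z),\qquad \eta_{j,a}(a)=c_z .$$
We fix one choice of $z$ and $\eta_{j,a}$ for each $(j,a)$.

We shall also want one map $\Theta_j\in\mathcal E_j$ in which every $a\in T_j$ is hit at some moment, so that we can later decide which hit to use. List $T_j=\{a_1,\dots,a_q\}$ in lex order. Put $w_0=\mathrm{id}$ and
$$w_i=\delta_{z_i}\,\eta_{|w_{i-1}|,\,w_{i-1}(a_i)}\,w_{i-1},$$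
where $z_i$ is the level of that hit, and let $\Theta_j=w_q$. For $a=a_i$ put $\theta_{j,a}=\eta_{|w_{i-1}|,w_{i-1}(a_i)}w_{i-1}$ and $z(j,a)=z_i$. Then $\theta_{j,a}(a)=c_{z(j,a)}$, and with $\vartheta_{j,a}\in\mathcal E_{z(j,a)+1}$ the composition of the remaining maps,
$$\Theta_j=\vartheta_{j,a}\,\delta_{z(j,a)}\,\theta_{j,a}.$$

**Events after a hit.** Let $u\in\mathrm{Ext}(k,z)$ with $u(\kappa)=c_z$. A letter is allowed for $t$ at $\kappa$ iff it is allowed for $u(t)$ at $c_z$, since $u$ is structure preserving. So for $e\in\mathcal Ev_\kappa$ the map $u(t)\mapsto e(t)$ is an event at $c_z$ on $u[T_k]$, and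
$$u^e(t)=u(t)^\frown e(t)$$
defines $u^e\in\mathrm{Ext}(k,z+1)$.

The next lemma says how an aged embedding is assembled level by level. At each stage we extend until the image of the current coding node is hit, then let the letters branch, then extend again.

**Lemma 4.3 (assembly).** *Let $n<\omega$, $k_n\ge n$ and $H_n\in\mathrm{Ext}(n,k_n)$. Suppose that for each $m\ge n$, when a structure preserving $H_m:T_m\to T_{k_m}$ has been obtained, we choose $z_m\ge k_m$, $u_m\in\mathrm{Ext}(k_m,z_m)$ with $u_m(H_m(c_m))=c_{z_m}$, and $\Phi_m\in\mathcal E_{z_m+1}$, and put $k_{m+1}=|\Phi_m|$,*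
$$h(t)=u_m(H_m(t))\ (t\in T_m),\qquad H_{m+1}(t^\frown\sigma)=\Phi_m\big(h(t)^\frown\sigma\big)\ (t^\frown\sigma\in T_{m+1}).$$
*Put $h(t)=t$ for $|t|<n$. Then $H_{m+1}$ is well defined and structure preserving for all $m\ge n$, $H_m(t)\sqsupseteq t|n$ for $t\in T_m$, and $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixes $n$.*

*Proof.* **The recursion works.** Since $H_m$ and $u_m$ are structure preserving and $u_mH_m(c_m)=c_{z_m}$, a letter $\sigma$ is allowed for $t$ at $c_m$ iff it is allowed for $h(t)$ at $c_{z_m}$. So $h(t)^\frown\sigma\in T_{z_m+1}$. By (d), $t^\frown\sigma\mapsto h(t)^\frown\sigma$ is structure preserving on $T_{m+1}$, hence so is $H_{m+1}$.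

**Branching letters are kept.** For $|t|=m\ge n$ we have $h(t)\sqsupseteq H_m(t)$ and $H_{m+1}(t^\frown\sigma)\sqsupseteq h(t)^\frown\sigma$. By induction $H_m(t)\sqsupseteq H_n(t|n)\sqsupseteq t|n$, so also $h(t)\sqsupseteq t|n$. We claim
$$s^\frown\sigma\sqsubseteq t\ \Longrightarrow\ h(s)^\frown\sigma\sqsubseteq h(t)\qquad(s,t\in\mathrm{CT}).\tag{1}$$
If $|s|=m\ge n$, then $h(s)^\frown\sigma\sqsubseteq H_{m+1}(t|(m+1))\sqsubseteq H_{m+2}(t|(m+2))\sqsubseteq\cdots\sqsubseteq H_{|t|}(t)\sqsubseteq h(t)$. If $|s|<n$, then $h(s)=s$, and $h(t)=t$ or $h(t)\sqsupseteq t|n\sqsupseteq s^\frown\sigma$.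

**Conditions 1, 2, 3.** Level $m<n$ goes to level $m$, level $m\ge n$ to level $z_m$, and $n\le k_m\le z_m<k_{m+1}\le z_{m+1}$; so the level map is strictly increasing. By (1), $s\sqsubset t$ implies $h(s)\sqsubset h(t)$. If $s,t$ are incomparable with $s\wedge t=a$, $a^\frown\sigma\sqsubseteq s$, $a^\frown\tau\sqsubseteq t$, $\sigma\ne\tau$, then $h(s)\sqsupseteq h(a)^\frown\sigma$ and $h(t)\sqsupseteq h(a)^\frown\tau$. So $h(s),h(t)$ are incomparable with meet $h(a)$, and are ordered by $<_{\mathrm{lex}}$ as $s,t$ are. This gives injectivity and conditions 1, 2, 3.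

**Condition 4.** We have $h(c_m)=c_m$ for $m<n$ and $h(c_m)=c_{z_m}$ for $m\ge n$. Each level has exactly one coding node and $h$ is injective, so no other node goes to a coding node.

**Condition 5.** Let $|t|>m$; the node $t$ need not extend $c_m$. Apply (1) with $s=t|m$ and $\sigma=t_m$: $h(t|m)^\frown t_m\sqsubseteq h(t)$. Since $t|m$ and $c_m$ are on the same level, $|h(t|m)|=|h(c_m)|$, and therefore $h(t)_{|h(c_m)|}=t_m$.

**Condition 6.** On $T_m$, $h$ is the identity or $u_mH_m$, which preserves and reflects $\trianglelefteq$ and $\prec$, hence also $\preceq$; and it respects $\le_{\mathrm{lex}}$ by condition 3. $\square$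

## 5. Vertex colorings by density, and copies that share a hit

Let $|\mathbf A|=1$ and $n=0$. Then $\mathrm{CT}^{\mathbf A}=\{\emptyset\}$, an aged embedding is a map $\emptyset\mapsto c_j$, and $\gamma$ is just a coloring of the coding nodes.

Here is one such coloring: give $c_j$, $j\ge1$, the color $(c_j)_0$, and give $c_0$ any color. No $h$ with $h(\emptyset)=\emptyset$ makes it constant, since $h(c_j)_0=(c_j)_0$ by condition 5 and all three letters occur. But if $h(\emptyset)=c_z$ with $z\ge1$, then every $h(t)\sqsupseteq c_z$ has first letter $(c_z)_0$, and the color is constant. We escape by moving the root. The general vertex case is no harder.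

**Proposition 5.1.** *If $|\mathbf A|=1$, the answer to the Question is yes.*

*Proof.* Call a color $i$ *dense above* $s\in\mathrm{CT}$ if every $t\sqsupseteq s$ in $\mathrm{CT}$ has a coding node of color $i$ extending it. Some color is dense above some node. Otherwise, starting with $s_0=\emptyset$, we find $s_0\sqsubseteq s_1\sqsubseteq\cdots\sqsubseteq s_r$ such that no coding node of color $i$ extends $s_{i+1}$; then no coding node at all extends $s_r$, against the extension property.

Let $i$ be dense above $s$. Use Lemma 4.3 with $n=0$, $k_0=|s|$, $H_0(\emptyset)=s$. At stage $m$ the node $\kappa=H_m(c_m)$ extends $s$, because $H_m(t)\sqsupseteq H_0(\emptyset)$ for all $t\in T_m$. Choose $c_{z_m}\sqsupseteq\kappa$ of color $i$, let $u_m\in\mathrm{Ext}(k_m,z_m)$ extend $\kappa\mapsto c_{z_m}$ (Lemma 4.2), and let $\Phi_m$ be the identity of $T_{z_m+1}$. Then all $h(c_m)=c_{z_m}$ have color $i$. $\square$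

It is natural to try the same for two vertices. Fix where the first vertex goes; then the remaining freedom is a coded copy of a set $Y$ of several nodes. Say that the enumeration of $\mathbf P$ starts as in Section 1, and take $n=1$, $Y=T_1$, $c=\mathrm R$. Two coded copies at level $2$ have the same coded value $\mathrm{RX}=c_2$: those with values $(\mathrm{LL},\mathrm{XL},\mathrm{RX})$ and $(\mathrm{LL},\mathrm{XX},\mathrm{RX})$. The coloring $\gamma(U)=U(\mathrm X)_1$ (for copies at level at least $2$, and any color at level $1$) tells them apart. This particular coloring is again easily beaten: let $h$ come from Lemma 4.3 with $n=1$, any $H_1\in\mathrm{Ext}(1,2)$, and any hits. For a coded copy $V$ at level $m\ge1$ we have $h(V(\mathrm X))\sqsupseteq h(\mathrm X)$ and $|h(\mathrm X)|\ge2$, so $\gamma(hV)=h(\mathrm X)_1$ for all $V$.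

In general, however, the density argument stops here. At stage $m$ the node $\kappa=H_m(c_m)$ is to be hit by one map $u$, and *all* copies $U=H_mV$ with $U(c)=\kappa$ are completed by this one hit. Density of a color "above $U$", for each copy $U$ separately, gives for each $U$ its own hit, and nothing says that one hit serves all of them. When $|Y|=1$ there is only one copy $U$ with $U(c)=\kappa$; this is why Proposition 5.1 worked.

An ultrafilter on extension maps repairs exactly this point: if for each of finitely many copies $U$ most $v$ behave well, then most $v$ behave well for all of them. So we shall assign to each copy $U$ a *typical color* $F(U)$. The real problem is then to keep the typical color constant along the construction. After the hit, the nodes of $T_{m+1}$ branch off according to all possible events $e$, so we need one $\Phi$ with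
$$F\big(\Phi u^eU\big)=F(U)\qquad\text{for all copies }U\text{ and all events }e\in\mathcal Ev_\kappa\text{ simultaneously}.$$
Sections 7 and 8 do this for the events with $e(\kappa)=\mathrm X$. Sections 9 and 10 deal with the two remaining ones.

## 6. Ultrafilters, minimal idempotents, and a lemma on words

For an ultrafilter $\mathfrak u$ on a set, $(\forall\mathfrak u\,s)\,\varphi(s)$ means $\{s:\varphi(s)\}\in\mathfrak u$; we also say that $\varphi$ holds for $\mathfrak u$-most $s$. This quantifier commutes with negation and with finite conjunctions. If $\mathfrak u$ is principal at $s_0$, it says $\varphi(s_0)$. For $f$ with finite range, $\lim_{s\to\mathfrak u}f(s)$ is the value that $f$ takes on a set in $\mathfrak u$. The image of $\mathfrak u$ under a map $g$ is written $g_*\mathfrak u$. For a discrete set $E$, the space $\beta E$ of ultrafilters on $E$ is compact Hausdorff, with the clopen basic sets $\{\mathfrak u:A\in\mathfrak u\}$.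

A *compact right topological semigroup* is a compact Hausdorff semigroup $S$ in which all maps $a\mapsto ab$ are continuous. A small example is any finite set with $ab=a$: every element is idempotent, the only left ideal is $S$, and $pSp=\{p\}$. We use the following standard facts (Ellis; see Hindman–Strauss, *Algebra in the Stone–Čech Compactification*, Ch. 1–2).

(F1) Every left ideal contains a minimal left ideal; minimal left ideals are closed and contain idempotents. An idempotent $p$ is called *minimal* if $Sp$ is a minimal left ideal.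

(F2) *If $p$ is a minimal idempotent, $pSp$ is a group with identity $p$.* For $s\in pSp$ we have $Ss\subseteq Sp$, so $Ss=Sp\ni p$ by minimality, so $as=p$ for some $a$, and $(pap)s=pas=p$. So every element of the monoid $pSp$ has a left inverse in it, and $pSp$ is a group.

(F3) *For every idempotent $q$ there is a minimal idempotent $p$ with $p=pq=qp$, written $p\le q$.* Take an idempotent $e$ in a minimal left ideal $\mathcal L\subseteq Sq$. Then $eq=e$. Put $p=qe\in\mathcal L$: $pp=q(eq)e=qe=p$, $pq=p$, $qp=p$, and $Sp=\mathcal L$. *If $q$ is itself minimal and $p\le q$ is idempotent, then $p=q$*: $p=pq$ gives $Sp\subseteq Sq$, so $Sp=Sq\ni q$, so $q=qp=p$.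

The typical use of (F2): if $p$ is a minimal idempotent and $a\in S$ is anything, then $a$, placed after $p$, can be undone. There is $b\in pSp$ with $(pap)b=p$, and as $pb=b$, we get $pab=p$.

**Lemma 6.1 (Carlson–Simpson).** *For every finite coloring of the nonempty words over a finite alphabet $\mathbb A\neq\emptyset$ there are a nonempty word $C$ over $\mathbb A$ and a nonempty word $D'(x)$ over $\mathbb A\cup\{x\}$ such that $C$ and all $C\alpha D'(\alpha)$, $\alpha\in\mathbb A$, have the same color.*

*Proof.* Let $S$ and $S_0$ be the free semigroups of nonempty words over $\mathbb A\cup\{x\}$ and over $\mathbb A$. Give $\beta S\supseteq\beta S_0$ the product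
$$(\forall(ab)\,w)\,\varphi(w)\iff(\forall a\,v)(\forall b\,v')\,\varphi(vv').$$
It is associative, and $\{a:A\in ab\}=\{a:\{v:\{v':vv'\in A\}\in b\}\in a\}$ is clopen, so both are compact right topological semigroups. Let $p_0$ be a minimal idempotent of $\beta S_0$, and let $e\le p_0$ be a minimal idempotent of $\beta S$ (F3). For $\alpha\in\mathbb A$ the substitution $x\mapsto\alpha$ is a homomorphism $S\to S_0$ and induces a homomorphism $\varphi_\alpha:\beta S\to\beta S_0$ that is the identity on $\beta S_0$. From $e=ep_0=p_0e$ we get $\varphi_\alpha(e)\le p_0$, and $\varphi_\alpha(e)$ is an idempotent of $\beta S_0$; so $\varphi_\alpha(e)=p_0$ by (F3).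

By (F2) there is $s\in e\,\beta S\,e$ with $e\,x\,e\,s=e$. With $D=es$, applying $\varphi_\alpha$ gives $p_0\,\alpha\,\varphi_\alpha(D)=p_0$ for all $\alpha$. Let $K\in p_0$ be a color class. Then $(\forall p_0\,C)\ C\in K$, and $(\forall p_0\,C)(\forall D\,D')\ C\alpha D'(\alpha)\in K$ for each of the finitely many $\alpha$. Choose $C$, then $D'$. $\square$

## 7. The semigroup of extension systems

From here to the end of Section 11 we fix $n,Y,c,\gamma$ as in Theorem B. All levels below are $\ge n$. We want to choose extension maps at random in a coherent way: one ultrafilter on $\mathcal E_j$ for each level $j$. Let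
$$\mathfrak P=\prod_{j\ge n}\beta\mathcal E_j,\qquad(\forall(ab)_j\,x)\,\varphi(x)\iff(\forall a_j\,v)(\forall b_{|v|}\,w)\ \varphi(wv).$$
In words: first extend from level $j$ by an $a_j$-typical $v$; this leads to level $|v|$; then extend from there by a $b_{|v|}$-typical $w$.

The product is associative: as $|wv|=|w|$, both $((ab)c)_j$ and $(a(bc))_j$ are given by $(\forall a_jv)(\forall b_{|v|}w)(\forall c_{|w|}y)\,\varphi(ywv)$. For fixed $b$ and $A\subseteq\mathcal E_j$, the set $\{a:A\in(ab)_j\}=\{a:\{v:\{w:wv\in A\}\in b_{|v|}\}\in a_j\}$ is clopen. So $\mathfrak P$ is a compact right topological semigroup.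

**We fix a minimal idempotent $p$ of $\mathfrak P$.** Let $\tau\in\mathfrak P$ have $\tau_j$ principal at $\Theta_j$, the map that hits every node of $T_j$. By the remark after (F3) there is $b\in p\mathfrak Pp$ with
$$p\,\tau\,b=p.\tag{2}$$
So a $p$-typical extension may be thought of as containing a hit of any node we like.

*Action on colorings of copies.* For a finite-range function $f$ on $\bigcup_j\mathrm{Cop}_j$ and $a\in\mathfrak P$ let
$$(af)(U)=\lim_{v\to a_j}f(vU)\qquad(U\in\mathrm{Cop}_j).$$
Then $(ab)f=a(bf)$, because $\lim_{v\to a_j}\lim_{w\to b_{|v|}}f(wvU)=\lim_{v\to a_j}(bf)(vU)$.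

## 8. One line through all events with letter $\mathrm X$ at $\kappa$

Fix $\kappa\in T_k$. The next proposition says that a $p$-typical $v$ can be followed by a hit of $v(\kappa)$ and then by one map $\psi$ such that for each event $e$ with $e(\kappa)=\mathrm X$ the total map is again $p$-typical.

**Proposition 8.1.** *Let $\kappa\in T_k$ and $A\in p_k$. There are $v\in A$ and $\psi\in\mathcal E_{z+1}$, where $z=z(|v|,v(\kappa))$, such that with $u=\theta_{|v|,v(\kappa)}v$ (so $u(\kappa)=c_z$): $\psi u^e\in A$ for all $e\in\mathcal Ev^\bullet_\kappa$.*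

*Proof.* **Step 1: a property that survives typical extension.** Call $f\in\mathcal E_k$ *good* if $(\forall p_{|f|}\,w)\ wf\in A$. Since $pp=p$, $f$ is good iff $(\forall p_{|f|}w)(\forall p_{|w|}w')\ w'wf\in A$, i.e. iff $(\forall p_{|f|}w)$ $wf$ is good. Applying this to the complement of $A$: if $f$ is not good, then $(\forall p_{|f|}w)$ $wf$ is not good. So for $p$-most $w$: $wf$ is good iff $f$ is good; and if $f$ is good, also $wf\in A$.

**Step 2: finitely many maps, one of which is always good.** *There are $J\ge k$ and $u_1,\dots,u_q\in\mathrm{Ext}(k,J)$ such that for every $E\in\mathcal E_J$ some $Eu_i$ is good.* Let $\mathcal L=\mathfrak Pp$, a compact minimal left ideal. For $q'\in\mathcal L$ we have $\mathfrak Pq'=\mathcal L\ni p$, so $sq'=p$ for some $s$. As $A\in(sq')_k$, there is $v\in\mathcal E_k$ with $\{w:wv\in A\}\in q'_{|v|}$. For fixed $v$ this is a clopen condition on $q'$, so by compactness finitely many $v_1,\dots,v_q$ suffice for all $q'\in\mathcal L$. Let $J\ge\max(k,|v_1|,\dots,|v_q|)$, fix $d^{(i)}\in\mathrm{Ext}(i,J)$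 for $n\le i\le J$ (compositions of maps $\delta$), and put $u_i=d^{(|v_i|)}v_i$. Given $E\in\mathcal E_J$, let $x\in\mathfrak P$ have $x_i$ principal at $Ed^{(i)}$ for $i\le J$ and at the identity for $i>J$. Then $xp\in\mathcal L$, so for some $i$, $\{w:wv_i\in A\}\in(xp)_{|v_i|}$. This says $(\forall p_{|E|}w')\ w'Eu_i\in A$, i.e. $Eu_i$ is good.

**Step 3: a block of maps indexed by words of events.** Let $\Lambda=\mathcal Ev^\bullet_\kappa$, $e_d=e^\kappa_d\in\Lambda$ and $\kappa_l=u_l(\kappa)\sqsupseteq\kappa$. A position $N=0,1,2,\dots$ has *type* $l\in\{1,\dots,q\}$, where $l\equiv N+1\pmod q$. We define levels $J_0=J<J_1<\cdots$ and maps $E_W\in\mathrm{Ext}(J,J_N)$ for $W\in\Lambda^N$ such that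
$$\text{for }\rho\in T_J\text{ with }\rho\sqsupseteq\kappa\text{ and }W\in\Lambda^N,\ E_W(\rho)\text{ depends only on }N\text{ and }\rho.\tag{3}$$

Let $E_\emptyset=\mathrm{id}$. At position $N$ of type $l$ put $\rho_N=E_W(\kappa_l)$, which by (3) is the same for all $W\in\Lambda^N$. Choose $v_N\in\mathcal E_{J_N}$, $j_N=|v_N|$, and $w_N\in\mathcal E_{|\Theta_{j_N}|}$ such that for each of the finitely many $f=E_Wu_i$ ($W\in\Lambda^N$, $i\le q$):

- (α) if $f$ is good, then $v_Nf\in A$;
- (β) $w_N\Theta_{j_N}v_Nf$ is good iff $f$ is good.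

This is possible. (α) holds for $p_{J_N}$-most $v_N$. For (β), by Step 1 $p_{J_N}$-most $x$ satisfy "$xf$ is good iff $f$ is good", and by (2) this means $(\forall p_{J_N}v)(\forall b_{|\Theta_{|v|}|}w)$ "$w\Theta_{|v|}vf$ is good iff $f$ is good". Finite conjunctions do the rest.

Put $a_N=v_N(\rho_N)$, $\theta_N=\theta_{j_N,a_N}$, $\vartheta_N=\vartheta_{j_N,a_N}$, $z_N=z(j_N,a_N)$, and for $\lambda\in\Lambda$, $W\in\Lambda^N$,
$$E_{W\lambda}=w_N\,\vartheta_N\,\lambda^!_{z_N}\,\theta_N\,v_N\,E_W,\qquad J_{N+1}=|w_N|.$$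
So at position $N$ we hit the node coming from $\kappa_l$, and then every node $t$ receives the letter suggested by $\lambda(t|k)$. Note $J_{N+1}\ge z_N+1>J_N$.

Property (3) persists: for $\rho\sqsupseteq\kappa$ the node $\theta_Nv_NE_W(\rho)$ depends only on $N,\rho$ and extends $\kappa$, so it has label $\lambda(\kappa)=\mathrm X$ for every $\lambda\in\Lambda$, and the letter appended depends only on the node, its label and $c_{z_N}$ (Lemma 3.6).

This is where we need $\lambda(\kappa)=\mathrm X$. At a position of type $l$, $\theta_Nv_NE_W(\kappa_l)$ is $c_{z_N}$ itself, where every letter is allowed. If labels with $\lambda(\kappa)=\mathrm L$ were admitted as well, the next letter, and from then on the node $E_W(\kappa_l)$, would depend on $W$, and there would be no single $\rho_N$ to hit at the next position of type $l$.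

Next, $c_{z_N}=\theta_N(a_N)\sqsupseteq\rho_N\sqsupseteq\kappa$. Hence $(e_d)^!_{z_N}=\delta_{z_N}$: if $e_d(t|k)=\mathrm L$, then $t|k\prec\kappa$, so $t\prec c_{z_N}$ by (c), and both maps append $\mathrm L$; dually for $\mathrm R$; otherwise both labels are $\mathrm X$. Therefore $E_{We_d}=w_N\vartheta_N\delta_{z_N}\theta_Nv_NE_W=w_N\Theta_{j_N}v_NE_W$, and by (β)
$$E_{We_d}u_i\text{ is good iff }E_Wu_i\text{ is good}\qquad(i\le q).\tag{4}$$

**Step 4: choosing the line.** Let $\mathbb A=\Lambda\times\{1,\dots,q\}$. An $\mathbb A$-word of length $a$ codes a $\Lambda$-word of length $aq$: a letter $(e,l)$ codes $q$ consecutive positions of types $1,\dots,q$, with $e$ at the position of type $l$ and $e_d$ at the others. Color an $\mathbb A$-word coding $W$ by the least $i$ such that $E_Wu_i$ is good; it exists by Step 2. By Lemma 6.1 there are $\bar C$ and $\bar D'(x)$ such that $\bar C$ and all $\bar C\alpha\bar D'(\alpha)$ have one color $i^*$. Let $C$ be the $\Lambda$-word coded by $\bar C$, followed by $i^*-1$ letters $e_d$. By (4),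 $E_Cu_{i^*}$ is good, and position $N=|C|$ has type $i^*$. Put
$$v=v_NE_Cu_{i^*}.$$
By (α), $v\in A$. Moreover $|v|=j_N$ and $v(\kappa)=v_NE_C(\kappa_{i^*})=v_N(\rho_N)=a_N$, so $u=\theta_Nv$ and $z=z_N$.

**Step 5: one map $\psi$ for all events.** For $e\in\Lambda$ let $W_e\in\Lambda^{N'}$ be coded by $\bar C\,(e,i^*)\,\bar D'((e,i^*))$. It begins with $C$ and has $e$ at position $N$. At each later position it has either a letter not depending on $e$ (a fixed position) or $e$ (a variable position); which case holds does not depend on $e$. Define $\psi^{(N+1)}=w_N\vartheta_N\in\mathcal E_{z+1}$ and, for $N<m<N'$,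
$$\psi^{(m+1)}=w_m\vartheta_m\,\varepsilon_m\,\theta_mv_m\,\psi^{(m)}.$$
If $m$ is fixed with letter $\lambda$, let $\varepsilon_m=\lambda^!_{z_m}$. If $m$ is variable, the map $\psi$ must act as $e$ without knowing $e$; but $e(t)$ is recorded in $u^e(t)$ as the letter at position $z$. So let $\varepsilon_m\in\mathrm{Ext}(z_m,z_m+1)$ append to $t'\in T_{z_m}$ the letter of Lemma 3.6 for the label $t'_z$ at $c_{z_m}$. Here $z<J_{N+1}\le z_m$, and $t'\mapsto t'_z$ is a labelling on $T_{z_m}$: (E1) is clear, and (E2) holds by Lemma 3.1.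

We claim
$$\psi^{(m)}u^e=E_{W_e|m}u_{i^*}\qquad(e\in\Lambda,\ N<m\le N').\tag{5}$$
For $m=N+1$: $E_{Ce}u_{i^*}=w_N\vartheta_N\,e^!_z\,u$. The node $u(t)$ has label $e(t)$, which is allowed for $t$ at $\kappa$, hence for $u(t)$ at $u(\kappa)=c_z$. By Lemma 3.6, $e^!_z(u(t))=u(t)^\frown e(t)=u^e(t)$. In the step from $m$ to $m+1$ at a fixed position, both sides are multiplied by the same map. At a variable $m$, consider the node $t'=\theta_mv_m\psi^{(m)}u^e(t)=\theta_mv_mE_{W_e|m}u_{i^*}(t)$. Since $t'|k=t$, its label for $e$ is $e(t)$; since $t'\sqsupseteq u(t)^\frown e(t)$ and $|u(t)|=z$, also $t'_z=e(t)$. So $\varepsilon_m$ and $e^!_{z_m}$ append the same letter to $t'$.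

**Step 6: landing in $A$.** Put $\psi=\psi^{(N')}$. By (5), $\psi u^e=E_{W_e}u_{i^*}$, which is good for every $e\in\Lambda$ since the color is $i^*$. Replace $\psi$ by $w\psi$ for a $p_{|\psi|}$-typical $w$; then all $\psi u^e$ are in $A$. $\square$

**The ultrafilters $\mathfrak g_{k,\kappa}$.** Let $\mathcal G_{k,\kappa}$ be the set of pairs $g=(v,\psi)$ with $v\in\mathcal E_k$ and $\psi\in\mathcal E_{z(|v|,v(\kappa))+1}$. Put $u_g=\theta_{|v|,v(\kappa)}v$, $|g|=|\psi|$, and $g^e=\psi u_g^e\in\mathcal E_k$ for $e\in\mathcal Ev_\kappa$. The sets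
$$\{g:\ v\in A,\ g^e\in A\text{ for all }e\in\mathcal Ev^\bullet_\kappa\},\qquad A\in p_k,$$
are nonempty by Proposition 8.1, and the intersection of those for $A$ and $A'$ is that for $A\cap A'$. So some ultrafilter $\mathfrak g_{k,\kappa}$ on $\mathcal G_{k,\kappa}$ contains all of them; fix one. Then:

**8.2.** *The images of $\mathfrak g_{k,\kappa}$ under $g\mapsto v$ and under $g\mapsto g^e$, for each $e\in\mathcal Ev^\bullet_\kappa$, are all equal to $p_k$.*

## 9. Systems that differ from $p$ in one row

By Lemma 3.8 only two events at $\kappa$ are not covered by 8.2: $e^\kappa_{\mathrm L}$ and $e^\kappa_{\mathrm R}$. And $e^\kappa_\sigma$ differs from the covered event $e^{\kappa\bullet}_\sigma$ only at the one node $\kappa$. So $g^{e^\kappa_\sigma}$ looks like a $p$-typical map except possibly in the row of $\kappa$. The plan is to undo this error with (F2), by a correction that also differs from $p$ only in one row, so that copies not using this row do not notice it. For that we need a semigroup in which a row is singled out.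

Let
$$\mathfrak O=\prod_{j\ge n,\ \alpha\in T_j}\beta\mathcal E_j,\qquad(\forall(st)_{(j,\alpha)}x)\,\varphi(x)\iff(\forall s_{(j,\alpha)}v)(\forall t_{(|v|,v(\alpha))}w)\ \varphi(wv).$$
The singled-out row is carried along by $v$. Both bracketings of a triple product $s\,t\,s'$ are $(\forall s_{(j,\alpha)}v)(\forall t_{(|v|,v(\alpha))}w)(\forall s'_{(|w|,wv(\alpha))}y)\,\varphi(ywv)$. For fixed $t$ the set $\{s:A\in(st)_{(j,\alpha)}\}$ is the set of $s$ with $\{v:\{w:wv\in A\}\in t_{(|v|,v(\alpha))}\}\in s_{(j,\alpha)}$, which is clopen. So $\mathfrak O$ is a compact right topological semigroup. The element $\hat p$ with $\hat p_{(j,\alpha)}=p_j$ is idempotent.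

For $v\in\mathcal E_j$ and $\alpha\in T_j$ let $\mathrm{res}_\alpha(v)=(v|_{T_j\setminus\{\alpha\}},|v|)$: we forget row $\alpha$. Let
$$\mathfrak S=\{s\in\mathfrak O:\ (\mathrm{res}_\alpha)_*s_{(j,\alpha)}=(\mathrm{res}_\alpha)_*p_j\ \text{ for all }(j,\alpha)\}.$$
For instance, if $n=j=0$, then $T_0=\{\emptyset\}$ and $\mathrm{res}_\emptyset(v)$ is just the level $|v|$; the condition at $(0,\emptyset)$ says that the level is distributed as under $p_0$, and how the root moves is free.

**Lemma 9.1.** *$\mathfrak S$ is a closed subsemigroup of $\mathfrak O$ containing $\hat p$.*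

*Proof.* It is closed because taking images of ultrafilters is continuous, and it contains $\hat p$. Let $s,t\in\mathfrak S$ and consider $(\forall s_{(j,\alpha)}v)(\forall t_{(|v|,v(\alpha))}w)\,\varphi(\mathrm{res}_\alpha(wv))$. For fixed $v$, injectivity of $v$ shows that $v$ maps $T_j\setminus\{\alpha\}$ into $T_{|v|}\setminus\{v(\alpha)\}$, so $\mathrm{res}_\alpha(wv)$ depends only on $\mathrm{res}_{v(\alpha)}(w)$, and we may replace $t_{(|v|,v(\alpha))}$ by $p_{|v|}$. The resulting inner statement $(\forall p_{|v|}w)\,\varphi(\mathrm{res}_\alpha(wv))$ depends only on $\mathrm{res}_\alpha(v)$, so we may replace $s_{(j,\alpha)}$ by $p_j$. As $pp=p$, we arrive at $(\forall p_jx)\,\varphi(\mathrm{res}_\alpha(x))$. $\square$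

**The error terms and their corrections.** For $\sigma\in\{\mathrm L,\mathrm R\}$ let $(\nu_\sigma)_{(k,\kappa)}$ be the image of $\mathfrak g_{k,\kappa}$ under $g\mapsto g^{e^\kappa_\sigma}$. Since $e^\kappa_\sigma$ and $e^{\kappa\bullet}_\sigma$ agree off $\kappa$, $\mathrm{res}_\kappa(g^{e^\kappa_\sigma})=\mathrm{res}_\kappa(g^{e^{\kappa\bullet}_\sigma})$. By 8.2 the map $g^{e^{\kappa\bullet}_\sigma}$ is distributed as $p_k$, so $\nu_\sigma\in\mathfrak S$. By (F3) fix a minimal idempotent $\pi$ of $\mathfrak S$ with $\pi\hat p=\hat p\pi=\pi$, and by (F2) fix $t_{\mathrm L},t_{\mathrm R}\in\pi\mathfrak S\pi$ with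
$$\pi\,\nu_\sigma\,t_\sigma=\pi\qquad(\sigma=\mathrm L,\mathrm R).\tag{6}$$
Note $\hat pt_\sigma=t_\sigma=t_\sigma\hat p$.

**Action on copies.** For $y\in Y$, $s\in\mathfrak O$ and a finite-range function $f$ on copies let
$$(s^{(y)}f)(U)=\lim_{v\to s_{(j,U(y))}}f(vU)\qquad(U\in\mathrm{Cop}_j).$$
Here the singled-out row is the one in which $U$ has its $y$-branch. Since $(vU)(y)=v(U(y))$, we get $(st)^{(y)}f=s^{(y)}t^{(y)}f$. Also $\hat p^{(y)}f=pf$. The privacy of $\mathfrak S$ takes the following form:
$$\text{if }s\in\mathfrak S,\ U\in\mathrm{Cop}_j,\ \alpha\in T_j\setminus\operatorname{ran}U,\ \text{ then }\lim_{v\to s_{(j,\alpha)}}f(vU)=(pf)(U),\tag{7}$$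
because $vU$ depends only on $\mathrm{res}_\alpha(v)$.

**Applying $\pi$ to every copy at once.** Equation (6) undoes $\nu_\sigma$ only if $\pi$ has been applied before, in the right row. Different copies have their $y$-branch in different rows, so we run through all rows above $y$. For $y\in Y$ define $\mathbb S_y\in\mathfrak P$ as follows. Let $\alpha_1,\dots,\alpha_m$ list in lex order the $\alpha\in T_j$ with $\alpha|n=y$. Then $(\mathbb S_y)_j$ is the distribution of $v_m\cdots v_1$, where successively
$$v_l\to\pi_{(j_l,\ v_{l-1}\cdots v_1(\alpha_l))},\qquad j_1=j,\quad j_l=|v_{l-1}\cdots v_1|.$$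

**Lemma 9.2.** *For every finite-range $f$ on copies,*
$$\mathbb S_yf=\pi^{(y)}f.\tag{8}$$

*Proof.* Let $U\in\mathrm{Cop}_j$. Since $U(y')|n=y'$ for all $y'\in Y$, the only element of $\operatorname{ran}U$ above $y$ is $U(y)$; say $U(y)=\alpha_i$. Put $U_0=U$ and $U_l=v_l\cdots v_1U$. For $l\ne i$ the row $v_{l-1}\cdots v_1(\alpha_l)$ is not in $\operatorname{ran}U_{l-1}$, by injectivity, since $\alpha_l\notin\operatorname{ran}U$. For $l=i$ it is $U_{l-1}(y)$. So for every function $f'$ of copies, $\lim_{v_l}f'(v_lU_{l-1})$ is $(pf')(U_{l-1})$ for $l\ne i$ by (7), and $(\pi^{(y)}f')(U_{l-1})$ for $l=i$. Evaluating from the innermost limit $l=m$ outwards,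
$$(\mathbb S_yf)(U)=(p^{\,i-1}\pi^{(y)}p^{\,m-i}f)(U)=(\pi^{(y)}f)(U),$$
where we used $p\,\pi^{(y)}=(\hat p\pi)^{(y)}=\pi^{(y)}=(\pi\hat p)^{(y)}=\pi^{(y)}p$. $\square$

Since $p$ is minimal in $\mathfrak P$, there is $b_y\in p\mathfrak Pp$ with $p\,\mathbb S_y\,b_y=p$. So for all $f$
$$\pi^{(y)}b_yf=p\,\pi^{(y)}b_yf=p\,\mathbb S_y\,b_yf=pf.\tag{9}$$

**The typical color.** For $W\in\mathrm{Cop}_i$ put $\gamma^\theta(W)=\gamma(\theta_{i,W(c)}\circ W)$; the argument is a coded copy, since $\theta_{i,W(c)}$ hits $W(c)$. Let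
$$F^*=\pi^{(c)}\gamma^\theta,\qquad\text{so that}\quad pF^*=(\hat p\pi)^{(c)}\gamma^\theta=F^*.$$

## 10. One stage of the construction

**Lemma 10.1.** *Let $\kappa_0\in T_k$. There are $z\ge k$, $u\in\mathrm{Ext}(k,z)$ with $u(\kappa_0)=c_z$, and $\Phi\in\mathcal E_{z+1}$ such that, with $H(t,\sigma)=\Phi(u(t)^\frown\sigma)$ ($\sigma$ allowed for $t$ at $\kappa_0$) and $H^e(t)=H(t,e(t))$:*

*(i) $F^*(H^eU)=F^*(U)$ for all $U\in\mathrm{Cop}_k$ and $e\in\mathcal Ev_{\kappa_0}$;*

*(ii) $\gamma(uU)=F^*(U)$ for all $U\in\mathrm{Cop}_k$ with $U(c)=\kappa_0$.*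

*Proof.* Note that $H^e=\Phi u^e\in\mathcal E_k$. Let $y=\kappa_0|n$. If $\kappa_0\in\operatorname{ran}U$ for a copy $U$, then $y\in Y$ and $\kappa_0=U(y)$.

**Step 1: a copy avoiding $\kappa_0$ does not see the letter at $\kappa_0$.** If $\kappa_0\notin\operatorname{ran}U$ and $e(\kappa_0)=\sigma\ne\mathrm X$, then $e=e^{\kappa_0}_\sigma$ by Lemma 3.8, and $H^eU=H^{e'}U$ for $e'=e^{\kappa_0\bullet}_\sigma$. So in (i), if $\kappa_0\notin\operatorname{ran}U$, we may assume $e(\kappa_0)=\mathrm X$.

**Step 2: the case $y\notin Y$.** Then no copy has $\kappa_0$ in its range, and (ii) is vacuous. Take a $\mathfrak g_{k,\kappa_0}$-typical $g=(v,\psi)$ and put $u=u_g$, $\Phi=\psi$, so $H^e=g^e$. By Step 1 only $e\in\mathcal Ev^\bullet_{\kappa_0}$ matter. For these 8.2 gives $\lim_gF^*(g^eU)=(pF^*)(U)=F^*(U)$, so $F^*(g^eU)=F^*(U)$ for $\mathfrak g_{k,\kappa_0}$-most $g$; and there are finitely many pairs $(U,e)$.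

**Step 3: the choices when $y\in Y$.** Choose successively:

1. $v_2\to(\mathbb S_y)_k$; let $j=|v_2|$ and $\kappa_1=v_2(\kappa_0)$;
2. $g=(v,\psi)\to\mathfrak g_{j,\kappa_1}$; let $u=u_gv_2$, so $u(\kappa_0)=u_g(\kappa_1)=c_z$ with $z=z(|v|,v(\kappa_1))$, and let $\alpha_\sigma=\psi(c_z{}^\frown\sigma)$ for $\sigma=\mathrm L,\mathrm R$;
3. $w_{\mathrm L}\to(t_{\mathrm L})_{(|g|,\alpha_{\mathrm L})}$, then $w_{\mathrm R}\to(t_{\mathrm R})_{(|w_{\mathrm L}|,\,w_{\mathrm L}(\alpha_{\mathrm R}))}$;
4. $x\to(b_y)_{|w_{\mathrm R}|}$; let $\Phi=x\,w_{\mathrm R}\,w_{\mathrm L}\,\psi$.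

Here is the purpose of each. The map $v_2$ applies $\pi^{(y)}$ to every copy; $g$ makes the hit and the branching; $w_{\mathrm L}$ and $w_{\mathrm R}$ repair the two rows in which the letters $\mathrm L$ and $\mathrm R$ have been appended to the hit node; and $x$ undoes the $\pi^{(y)}$ of the beginning, for all copies together, by (9).

There are finitely many equalities to be achieved. It suffices that each holds in the iterated sense $(\forall v_2)(\forall g)(\forall w_{\mathrm L})(\forall w_{\mathrm R})(\forall x)$, because these quantifiers commute with finite conjunctions. Equivalently, the iterated limit of the left side, with $x$ innermost and $v_2$ outermost, must be the right side.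

For (i) fix $U,e$ and write $F=F^*$, $U_1=v_2U$.

**Step 4: (i) when $\kappa_0\notin\operatorname{ran}U$ or $e(\kappa_0)=\mathrm X$.** By Step 1 assume $e(\kappa_0)=\mathrm X$. As $v_2$ is structure preserving, $v_2(t)\mapsto e(t)$ is an event at $\kappa_1$ on $v_2[T_k]$. By Lemma 3.7 it extends to some $e'\in\mathcal Ev_{\kappa_1}$, and $e'(\kappa_1)=\mathrm X$. Then $\psi(u(t)^\frown e(t))=\psi(u_g(v_2(t))^\frown e'(v_2(t)))=g^{e'}(v_2(t))$, so
$$H^eU=x\,w_{\mathrm R}w_{\mathrm L}\,g^{e'}U_1.$$
Neither $\alpha_{\mathrm L}$ nor $\alpha_{\mathrm R}$ is in $\operatorname{ran}(g^{e'}U_1)$: as $\psi$ and $u_g$ are injective, $\psi(c_z{}^\frown\sigma)=\psi(u_g(s)^\frown e'(s))$ forces $s=\kappa_1$ and $\sigma=e'(\kappa_1)=\mathrm X$. Hence also $w_{\mathrm L}(\alpha_{\mathrm R})\notin\operatorname{ran}(w_{\mathrm L}g^{e'}U_1)$. We evaluate from the inside: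

- the limit over $x$ gives $(b_yF)(w_{\mathrm R}w_{\mathrm L}g^{e'}U_1)$;
- over $w_{\mathrm R}$, by (7), $(p\,b_yF)(w_{\mathrm L}g^{e'}U_1)$;
- over $w_{\mathrm L}$, by (7), $(pp\,b_yF)(g^{e'}U_1)$;
- over $g$, by 8.2 (as $e'\in\mathcal Ev^\bullet_{\kappa_1}$), $(ppp\,b_yF)(U_1)=(b_yF)(U_1)$, since $pb_y=b_y$;
- over $v_2$, by (8), $(\pi^{(y)}b_yF)(U)$, which by (9) is $(pF)(U)=F(U)$.

**Step 5: (i) when $\kappa_0\in\operatorname{ran}U$ and $e(\kappa_0)=\mathrm L$.** Then $\kappa_0=U(y)$, $U_1(y)=\kappa_1$, $e=e^{\kappa_0}_{\mathrm L}$ by Lemma 3.8, and $e^{\kappa_1}_{\mathrm L}(v_2(t))=e(t)$ by the formula there, as $v_2$ is structure preserving. So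
$$H^eU=x\,w_{\mathrm R}w_{\mathrm L}U_2,\qquad U_2=g^{e^{\kappa_1}_{\mathrm L}}U_1,\qquad U_2(y)=\psi(c_z{}^\frown\mathrm L)=\alpha_{\mathrm L}.$$
And $\alpha_{\mathrm R}\notin\operatorname{ran}U_2$: as in Step 4, $\psi(c_z{}^\frown\mathrm R)=\psi(u_g(s)^\frown e^{\kappa_1}_{\mathrm L}(s))$ would force $s=\kappa_1$ and $\mathrm R=e^{\kappa_1}_{\mathrm L}(\kappa_1)=\mathrm L$. From the inside: $x$ gives $b_yF$; $w_{\mathrm R}$ acts as $p$ by (7), its row $w_{\mathrm L}(\alpha_{\mathrm R})$ not being in $\operatorname{ran}(w_{\mathrm L}U_2)$; $w_{\mathrm L}$ acts as $t_{\mathrm L}^{(y)}$, its row being $U_2(y)$; $g$ acts as $\nu_{\mathrm L}^{(y)}$ by definition of $\nu_{\mathrm L}$, as $\kappa_1=U_1(y)$; $v_2$ acts as $\pi^{(y)}$ by (8). The total is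
$$\big((\pi\,\nu_{\mathrm L}\,t_{\mathrm L}\,\hat p)^{(y)}b_yF\big)(U)=(\pi^{(y)}b_yF)(U)=(pF)(U)=F(U),$$
by $t_{\mathrm L}\hat p=t_{\mathrm L}$, (6) and (9).

**Step 6: (i) when $\kappa_0\in\operatorname{ran}U$ and $e(\kappa_0)=\mathrm R$.** In the same way $e=e^{\kappa_0}_{\mathrm R}$ and $H^eU=x\,w_{\mathrm R}w_{\mathrm L}U_2$, where $U_2=g^{e^{\kappa_1}_{\mathrm R}}U_1$ has $U_2(y)=\alpha_{\mathrm R}$ and $\alpha_{\mathrm L}\notin\operatorname{ran}U_2$. From the inside: $x$ gives $b_yF$; $w_{\mathrm R}$ acts as $t_{\mathrm R}^{(y)}$, its row $w_{\mathrm L}(\alpha_{\mathrm R})$ being $(w_{\mathrm L}U_2)(y)$; $w_{\mathrm L}$ acts as $p$ by (7); $g$ acts as $\nu_{\mathrm R}^{(y)}$; $v_2$ acts as $\pi^{(y)}$. The total is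
$$\big((\pi\,\nu_{\mathrm R}\,\hat p\,t_{\mathrm R})^{(y)}b_yF\big)(U)=(\pi^{(y)}b_yF)(U)=F(U),$$
by $\hat pt_{\mathrm R}=t_{\mathrm R}$, (6) and (9).

**Step 7: (ii).** If $U(c)=\kappa_0$, then $y=c$. Since $(vv_2U)(c)=v(\kappa_1)$,
$$\gamma(uU)=\gamma(\theta_{|v|,v(\kappa_1)}\,v\,v_2U)=\gamma^\theta(vv_2U).$$
By 8.2, $v$ is distributed as $p_j$, so the limit over $g$ is $(p\gamma^\theta)(v_2U)$. The limit over $v_2$ is, by (8), $(\pi^{(c)}p\gamma^\theta)(U)=((\pi\hat p)^{(c)}\gamma^\theta)(U)=(\pi^{(c)}\gamma^\theta)(U)=F^*(U)$. The maps $w_{\mathrm L},w_{\mathrm R},x$ play no role here. $\square$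

## 11. Proof of Theorem B

We iterate Lemma 10.1 inside the assembly of Lemma 4.3. Let $\gamma^*=F^*(\mathrm{id}_Y)$. Start with $k_n=n$, $H_n=\mathrm{id}$. At stage $m\ge n$ apply Lemma 10.1 to $k=k_m$ and $\kappa_0=H_m(c_m)$, and let $z_m,u_m,\Phi_m$ be the $z,u,\Phi$ obtained. Lemma 4.3 gives $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixing $n$, with $h=u_mH_m$ on $T_m$ and, in the notation of Lemma 10.1, $H_{m+1}(t^\frown\sigma)=H(H_m(t),\sigma)$.

**The typical color stays constant.** We show $F^*(H_mV)=\gamma^*$ for all $m\ge n$ and $V\in\mathrm{Cop}_m$. Here $H_mV\in\mathrm{Cop}_{k_m}$, since $H_m$ is structure preserving and $H_m(V(y))\sqsupseteq V(y)|n=y$. For $m=n$ the only copy is $\mathrm{id}_Y$. Let the claim hold for $m$, let $V'\in\mathrm{Cop}_{m+1}$, and put $V(y)=V'(y)|m$, $\sigma_y=V'(y)_m$.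

By (c), $V\in\mathrm{Cop}_m$, as in the first part of the proof of Lemma 4.2. As $V$ and $V'$ are structure preserving, so is $V(y)\mapsto V(y)^\frown\sigma_y$, and by Lemma 3.5 $V(y)\mapsto\sigma_y$ is an event at $c_m$ on $\operatorname{ran}V$. Being an event is expressed in terms of $\trianglelefteq$ and $\prec$, which $H_m$ preserves and reflects. So with $U=H_mV$, the map $U(y)\mapsto\sigma_y$ is an event at $\kappa_0=H_m(c_m)$ on $\operatorname{ran}U$. Extend it to $e\in\mathcal Ev_{\kappa_0}$ by Lemma 3.7. Then $H_{m+1}V'=H^eU$, and Lemma 10.1(i) gives $F^*(H_{m+1}V')=F^*(U)=\gamma^*$.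

**Coded copies receive the typical color.** If $V\in\mathrm{Cop}_m$ is coded, then $U=H_mV$ has $U(c)=H_m(c_m)=\kappa_0$, and Lemma 10.1(ii) gives $\gamma(hV)=\gamma(u_mU)=F^*(U)=\gamma^*$. $\blacksquare$

## 12. From Theorem B to Theorem A

We use induction on $k=|\mathbf A|$.

**The case $k=1$.** Here $\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})$ consists of the maps $\emptyset\mapsto c_j$. For $s\in T_n$, the coded copies of $Y=\{s\}$ with $c=s$ correspond to the coding nodes $c_j\sqsupseteq s$. Apply Theorem B successively for all $s\in T_n$, each time to the coloring composed with the maps found before, and let $h$ be the composition of all maps found. Later maps fix $n$, hence send coded copies of $\{s\}$ to coded copies of $\{s\}$, so earlier constancies persist.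

**The case $k\ge2$: one more level is a coded copy.** Let $\mathbf A'=\mathbf A|(k-1)$. Then $\mathrm{CT}^{\mathbf A'}$ consists of the levels $0,\dots,k-2$ of $\mathrm{CT}^{\mathbf A}$, with the same coding nodes, and restrictions of aged embeddings of $\mathrm{CT}^{\mathbf A}$ to it are aged embeddings. For $f'\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A'},\mathrm{CT})$ with level map $\tilde\ell$ let $N=N(f')=\tilde\ell(k-2)+1$. For $t\in\mathrm{CT}^{\mathbf A}(k-1)$ (a top node) write $t'=t|(k-2)$ and put
$$y_t=f'(t')^\frown t_{k-2}.$$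
By Lemma 3.3 in $\mathrm{CT}^{\mathbf A}$, $t_{k-2}$ is allowed for $t'$ at the coding node of level $k-2$. That node goes to $c_{N-1}$ by condition 4, so by condition 6 $t_{k-2}$ is allowed for $f'(t')$ at $c_{N-1}$, and $y_t\in T_N$. By condition 6 for $f'$ and (d), $t\mapsto y_t$ preserves and reflects $\trianglelefteq$ and $\prec$; it respects $\le_{\mathrm{lex}}$ by condition 3 for $f'$ when $s'\neq t'$, and directly when $s'=t'$. So it is an isomorphism of level structures onto $Y=\{y_t:t\in\mathrm{CT}^{\mathbf A}(k-1)\}\subseteq T_N$. Let $c=y_{t_0}$, where $t_0$ is the coding node of level $k-1$ of $\mathrm{CT}^{\mathbf A}$.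

**Lemma 12.1.** *The extensions $f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})$ of $f'$ correspond exactly to the coded copies $U$ of $(Y,c)$, via $f(t)=U(y_t)$ for top nodes $t$. Extensions exist.*

*Proof.* Let $f$ extend $f'$. For $t$ top, $f(t)\sqsupset f'(t')$ by conditions 1 and 2, and $f(t)_{N-1}=t_{k-2}$ by condition 5 for the coding node of level $k-2$; so $f(t)\sqsupseteq y_t$. By condition 6, $U$ is structure preserving, and by condition 4 it is coded.

Conversely, let $U$ be a coded copy at level $j\ge N$ and let $f$ be $f'$ together with $f(t)=U(y_t)$ for $t$ top. Then $f(t)\sqsupseteq y_t\sqsupset f'(t')$.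

- Condition 1: top nodes go to level $j\ge N>\tilde\ell(k-2)$, and $U$ and $t\mapsto y_t$ are injective.
- Conditions 2 and 3, for $t$ top and $|s|\le k-2$: if $s\sqsubseteq t$, then $s\sqsubseteq t'$ and $f(s)\sqsubseteq f'(t')\sqsubset f(t)$. If $s\not\sqsubseteq t$, then $s,t'$ are incomparable, because $|s|\le|t'|$. So $f'(s),f'(t')$ are incomparable with meet $f'(s\wedge t')=f(s\wedge t)$. This is also the meet of $f(s),f(t)$, with the same first differing letters, and the $<_{\mathrm{lex}}$-order agrees with that of $s,t$.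
- Conditions 2 and 3, for $s\ne t$ both top: if $s'\ne t'$, then $f(s)\wedge f(t)=f'(s')\wedge f'(t')=f'(s'\wedge t')=f(s\wedge t)$, and the lex order is that of $f'(s'),f'(t')$, hence that of $s,t$. If $s'=t'$, then $s_{k-2}\ne t_{k-2}$, the meet is $f'(s')=f(s\wedge t)$, and the lex order is that of $s_{k-2},t_{k-2}$.
- Condition 4: for $t$ top, $f(t)=c_j$ iff $U(y_t)=U(c)$ iff $t=t_0$.
- Condition 5, for $t$ top: for the coding node of level $k-2$, $f(t)_{N-1}=t_{k-2}$; for a coding node $d$ of level $i<k-2$, $f(t)_{|f(d)|}=f'(t')_{|f'(d)|}=t'_i=t_i$.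
- Condition 6 on the top level: $t\mapsto y_t\mapsto U(y_t)$ preserves and reflects $\trianglelefteq$ and $\prec$, and respects $\le_{\mathrm{lex}}$ by condition 3.

All other instances of the conditions concern $f'$ only. Finally, $\eta_{N,c}$ of Section 4 restricted to $Y$ is a coded copy. $\square$

**The fusion.** For each $N$ there are finitely many $f'$ with $N(f')=N$; and if $|f'(\emptyset)|\ge n$, then $N(f')\ge n+1$. If $g$ fixes $N=N(f')$, then $gf'=f'$, because the values of $f'$ have length less than $N$. So $f\mapsto gf$ maps extensions of $f'$ to extensions of $f'$, and corresponds to $U\mapsto gU$.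

Let $g_N=\mathrm{id}$ for $N\le n$. For $N>n$ let $G_N=g_0\cdots g_{N-1}$ and let $f'_1,\dots,f'_l$ be the maps with $N(f')=N$. Put $a_0=\mathrm{id}$. Given $a_{i-1}$, apply Theorem B at level $N$ to the pair $(Y,c)$ of $f'_i$ and to the coloring $f\mapsto\gamma(G_Na_{i-1}f)$ of the extensions of $f'_i$. This gives $b_i$ fixing $N$ such that $\gamma(G_Na_{i-1}b_if)$ is constant over the extensions $f$ of $f'_i$. Let $a_i=a_{i-1}b_i$, and finally $g_N=a_l$. Then $g_N$ fixes $N$; and since $b_{i+1}\cdots b_l$ fixes $N$ and so maps extensions of $f'_i$ to extensions of $f'_i$, the color $\gamma(G_Ng_Nf)$ is constant over the extensions $f$ of each $f'$ with $N(f')=N$.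

For $|t|<N$ we have $G_{N+1}(t)=G_N(g_N(t))=G_N(t)$. (For $N\le n$ put $G_N=\mathrm{id}$, in accordance with the definition.) So $h_1=\lim_NG_N$ exists, with $h_1(t)=G_N(t)$ for all $N>|t|$. Each instance of conditions 1–6, and of "fixes $n$", concerns finitely many nodes, on which $h_1$ agrees with some $G_N$. So $h_1\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$, and $h_1$ fixes $n$. Likewise, for $N>n$, $Q_N=\lim_Mg_{N+1}\cdots g_M$ is in $\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ and fixes $N+1$; and $h_1=G_Ng_NQ_N$, since for a given $t$ and large $M$ both sides are $G_Ng_N\,g_{N+1}\cdots g_M(t)$.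

Let $f\supseteq f'$ with $N=N(f')>n$. Then $Q_Nf\supseteq f'$, so $\gamma(h_1f)=\gamma(G_Ng_N(Q_Nf))=:\gamma'(f')$ depends only on $f'$. Thus $\gamma'$ is defined on all $f'$ with $|f'(\emptyset)|\ge n$; define it arbitrarily elsewhere.

**The induction.** Take $h_2$ fixing $n$ as given by the induction hypothesis for $\mathbf A',\gamma',n$, and put $h=h_1h_2$, which fixes $n$. Let $f(\emptyset)\sqsupseteq s\in T_n$ and let $f'$ be the restriction of $f$ to $\mathrm{CT}^{\mathbf A'}$. Then $h_2f\supseteq h_2f'$ and $|h_2f'(\emptyset)|\ge n$, so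
$$\gamma(hf)=\gamma(h_1(h_2f))=\gamma'(h_2f'),$$
which depends only on $s$, because $f'(\emptyset)=f(\emptyset)\sqsupseteq s$. $\blacksquare$

For $n=0$ and $s=\emptyset$ this says that $h\circ\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})$ is monochromatic: the answer to the Question is yes.

## 13. Countably many colorings: proof of Theorem C

**Existence.** By Theorem A choose inductively $h^{(i)}$ fixing $i$, for the coloring $f\mapsto\gamma_i(h^{(0)}\cdots h^{(i-1)}f)$ and $n=i$. Since $h^{(i+1)}(t)=t$ for $|t|\le i$, the limit $h=\lim_ih^{(0)}\cdots h^{(i)}$ exists, and it lies in $\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ as in the fusion above: each instance of the conditions concerns finitely many nodes. For given $i$ we have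
$$h=h^{(0)}\cdots h^{(i-1)}\,h^{(i)}\,Q,\qquad Q=\lim_Mh^{(i+1)}\cdots h^{(M)},$$
where $Q$ fixes $i+1$, hence $i$. If $f(\emptyset)\sqsupseteq s\in T_i$, then $(Qf)(\emptyset)\sqsupseteq f(\emptyset)|i=s$, so $\gamma_i(hf)=\gamma_i(h^{(0)}\cdots h^{(i-1)}h^{(i)}(Qf))$ is the constant that $h^{(i)}$ provides for $s$.

**Why the dependence on $s$ cannot be removed.** We return to the vertex coloring of Section 5 and use one such coloring for every reference vertex. Let $|\mathbf A_m|=1$ for all $m$, identify $f$ with $f(\emptyset)=c_j$, and let $\gamma_m(c_j)=(c_j)_m$ if $j>m$ and $\gamma_m(c_j)=\mathrm X$ otherwise. Given any $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$, let $h(\emptyset)=h(c_0)=c_z$. For $j\ge1$ condition 5 for the coding node $c_0$ gives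
$$\gamma_z(h(c_j))=h(c_j)_z=(c_j)_0.$$
The right side takes all three values as $j$ varies, since by the extension property $\mathbf P$ has vertices above, below and incomparable to $0$. So $\gamma_z$ is not constant on $h\circ\mathrm{AEmb}(\mathrm{CT}^{\mathbf A_z},\mathrm{CT})$. Moving the root defeats each one of these colorings, but not the one whose reference vertex is the image of the root. $\blacksquare$
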